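\title{An Asplund space whose dual is not 1-Plichko under any equivalent norm}

\begin{abstract}
The dual of an Asplund space has a 1-projectional skeleton, but it need not have a commutative one. We show that this defect cannot always be repaired by renorming. The long James space of continuous functions of finite quadratic variation on the ordinal interval $[0,\omega_2]$ is Asplund, and its dual is not 1-Plichko under any equivalent norm, whether or not that norm is a dual norm. The density $\omega_2$ is the least possible: the dual of an Asplund space of density at most $\omega_1$ has a commutative 1-projectional skeleton for every equivalent norm on the space. We also show that for a space with the Radon--Nikod\'ym property the dual is 1-Plichko either for all equivalent norms on the space or for none.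
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in ZFC. Banach spaces are real, $B_E$ is the closed unit ball of $E$, and $\operatorname{dens}E$ is the least cardinality of a dense subset of $E$. We regard $X$ as a subspace of $X^{**}$ in the canonical way. If $|\cdot|$ is an equivalent norm on $X$, then $(X,|\cdot|)^*$ denotes $X^*$ with the dual norm. ``Countable'' includes finite, and ``increasing'' means nondecreasing. A Banach space $X$ is \emph{Asplund} if every separable subspace of $X$ has a separable dual.

\subsection*{Skeletons and 1-Plichko spaces}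
A partially ordered set $\Gamma$ is \emph{up-directed} if any two elements have a common upper bound, and \emph{$\sigma$-complete} if every increasing sequence has a supremum. A \emph{projectional skeleton} in a Banach space $E$ is a family $\{P_s:s\in\Gamma\}$ of bounded linear projections on $E$, indexed by an up-directed $\sigma$-complete set $\Gamma$, such that
\begin{itemize}
\item[(i)] $P_sE$ is separable for every $s\in\Gamma$;
\item[(ii)] $E=\bigcup_{s\in\Gamma}P_sE$;
\item[(iii)] $P_s=P_sP_t=P_tP_s$ whenever $s\le t$;
\item[(iv)] $P_tE=\overline{\bigcup_nP_{s_n}E}$ whenever $(s_n)$ is increasing and $t=\sup_ns_n$.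
\end{itemize}
It is a \emph{1-projectional skeleton} if $\|P_s\|\le1$ for all $s$, and it is \emph{commutative} if $P_sP_t=P_tP_s$ for all $s,t\in\Gamma$. Thus a skeleton cuts $E$ into separable complemented pieces that fit together along chains. Condition (iii) makes comparable projections commute; commutativity asks the same of incomparable ones.

For $r\in(0,1]$, a subspace $N\subset E^*$ is \emph{$r$-norming} if
\[
\sup\{|F(e)|:F\in N,\ \|F\|\le1\}\ge r\|e\|\qquad(e\in E).
\]
The space $E$ is \emph{1-Plichko} if there are a linearly dense set $M\subset E$ and a 1-norming subspace $N\subset E^*$ such that every $F\in N$ has countable \emph{support} $\operatorname{supp}F=\{m\in M:F(m)\ne0\}$. A \emph{Markushevich basis} of $E$ is a biorthogonal system $\{(x_\gamma,f_\gamma)\}_{\gamma}\subset E\times E^*$ in which the $x_\gamma$ are linearly dense and the $f_\gamma$ separate the points of $E$; it is \emph{countably 1-norming} if the functionals that vanish at all but countably many $x_\gamma$ form a 1-norming subspace. For example, $\ell_1(I)=c_0(I)^*$ is 1-Plichko for every set $I$: take for $M$ the unit vectors and for $N$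 the space $c_0(I)$.

We use two known facts without proof.
\begin{itemize}
\item[(K1)] For a Banach space $E$ the following are equivalent: $E$ has a commutative 1-projectional skeleton; $E$ is 1-Plichko; $E$ has a countably 1-norming Markushevich basis.
\item[(K2)] If $X$ is Asplund, then $(X,|\cdot|)^*$ has a 1-projectional skeleton for every equivalent norm $|\cdot|$ on $X$.
\end{itemize}
It is also known that there is an Asplund space $X$ whose dual, with the dual of the original norm, has no commutative 1-projectional skeleton. The following question is posed in \cite{Cuth}.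

\begin{quote}
\textbf{Question.} Let $X$ be an Asplund space. Is there an equivalent norm $|\cdot|$ on $X$ such that $(X,|\cdot|)^*$ has a commutative 1-projectional skeleton, that is, is 1-Plichko?
\end{quote}

There are reasons to expect a positive answer. If $X$ is separable, then so is $X^*$, and the identity alone is a commutative skeleton. If $\operatorname{dens}X=\omega_1$, a linearly ordered subfamily of the skeleton in (K2) already covers $X^*$, and comparable projections commute (Section~\ref{sec:small}). Finally, the constant $1$ in ``1-Plichko'' depends on the norm: an $r$-norming subspace becomes 1-norming after a renorming of $E$ (Lemma~\ref{lem:norming}), so the failure for one particular norm could be an isometric accident. The answer is nevertheless negative, and the obstruction is of an isomorphic nature.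

\subsection*{The long James spaces and the results}
Intervals are intervals of ordinals, and $[0,\eta]$ carries the order topology. For an ordinal $\eta$ and a function $g:[0,\eta]\to\mathbb R$, the \emph{quadratic variation} of $g$ is
\[
v(g)=\sup\Big\{\Big(\sum_{i=1}^n\big(g(\alpha_i)-g(\alpha_{i-1})\big)^2\Big)^{1/2}:\ n\in\mathbb N,\ \alpha_0<\dots<\alpha_n\le\eta\Big\}.
\]
The \emph{long James space} on $[0,\eta]$ is
\[
X_\eta=\{f:[0,\eta]\to\mathbb R\ \text{continuous}:\ f(0)=0,\ v(f)<\infty\},\qquad\|f\|=v(f),
\]
and $\delta_\alpha\in X_\eta^*$ denotes evaluation at $\alpha$.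

\begin{theorem}\label{thm:A}
For every ordinal $\eta$, the space $X_\eta$ is Asplund. If $\eta\ge\omega_2$, then $X_\eta^*$ is not 1-Plichko under any equivalent norm on the Banach space $X_\eta^*$. In particular, for no equivalent norm $|\cdot|$ on $X_{\omega_2}$ does $(X_{\omega_2},|\cdot|)^*$ have a commutative 1-projectional skeleton.
\end{theorem}

So the Question has a negative answer, with $X=X_{\omega_2}$. Call an Asplund space a \emph{counterexample} if the Question has a negative answer for it. The next theorem shows that $\omega_2$ cannot be lowered.

\begin{theorem}\label{thm:B}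
If $X$ is Asplund and $\operatorname{dens}X\le\omega_1$, then $(X,|\cdot|)^*$ has a commutative 1-projectional skeleton for every equivalent norm $|\cdot|$ on $X$. Since $\operatorname{dens}X_{\omega_2}=\omega_2$, the least density of a counterexample is exactly $\omega_2$. Moreover, for every ordinal $\eta$ the following are equivalent:
\begin{itemize}
\item[(1)] $\eta<\omega_2$;
\item[(2)] $(X_\eta,|\cdot|)^*$ is 1-Plichko for every equivalent norm $|\cdot|$ on $X_\eta$;
\item[(3)] $X_\eta^*$ is 1-Plichko for some equivalent (not necessarily dual) norm.
\end{itemize}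
\end{theorem}

For the spaces $X_\eta$, then, the choice of the norm does not matter. The same is true, for dual norms, in a general class of spaces; the Radon--Nikod\'ym property is recalled in Section~\ref{sec:rnp}.

\begin{proposition}\label{prop:C}
Let $X$ have the Radon--Nikod\'ym property. The following are equivalent:
\begin{itemize}
\item[(i)] $(X,|\cdot|)^*$ is 1-Plichko for some equivalent norm $|\cdot|$ on $X$;
\item[(ii)] $(X,|\cdot|)^*$ is 1-Plichko for every equivalent norm $|\cdot|$ on $X$;
\item[(iii)] there is a linearly dense set $M\subset X^*$ such that $\{m\in M:m(x)\ne0\}$ is countable for every $x\in X$.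
\end{itemize}
\end{proposition}

Section~\ref{sec:space} describes $X_\eta$, its dual and its bidual. Section~\ref{sec:examples} works out two explicit choices of the set $M$, one that succeeds for small $\eta$ and one that fails; together they show the mechanism of the proof of Theorem~\ref{thm:A}, which is given in Section~\ref{sec:main}. Sections~\ref{sec:small} and~\ref{sec:rnp} prove Theorem~\ref{thm:B} and Proposition~\ref{prop:C}; the proof of Theorem~\ref{thm:A} does not depend on them.

\section{The space $X_\eta$, its dual and its bidual}\label{sec:space}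

\subsection*{Functions of finite quadratic variation}
A \emph{chain} is a finite strictly increasing sequence $\alpha_0<\dots<\alpha_n$ in $[0,\eta]$, and its \emph{square sum} for $g$ is $\sum_i(g(\alpha_i)-g(\alpha_{i-1}))^2$. As a supremum of $\ell_2$-seminorms, $v$ satisfies the triangle inequality. If $\rho:[0,\eta]\to[0,\eta]$ is increasing, then $v(g\circ\rho)\le v(g)$, because $\rho$ maps a chain to an increasing sequence and repeated points contribute $0$.

We need to allow discontinuous $g$, since such functions represent the elements of $X_\eta^{**}$. For $0<\alpha\le\eta$ put $g(\alpha-)=g(\alpha')$ if $\alpha=\alpha'+1$, and $g(\alpha-)=\lim_{\xi\uparrow\alpha}g(\xi)$ if $\alpha$ is a limit ordinal and the limit exists. The \emph{jump set} of $g$ is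
\[
J(g)=\{\alpha\in(0,\eta]:\ g(\alpha-)\ne g(\alpha)\}.
\]

\begin{lemma}\label{lem:jumps}
Let $g:[0,\eta]\to\mathbb R$ satisfy $v(g)<\infty$.
\begin{itemize}
\item[(a)] The limit $g(\lambda-)$ exists for every limit ordinal $\lambda\le\eta$.
\item[(b)] The set $J(g)$ is countable.
\item[(c)] If $I\subset[0,\eta]$ is an interval with least element $\beta$ and $J(g)\cap I\subset\{\beta\}$, then $g$ is constant on $I$.
\item[(d)] If $\gamma\le\eta$ has cofinality $\omega_1$, then $g$ is constant on $[\beta,\gamma)$ for some $\beta<\gamma$.
\end{itemize}
\end{lemma}

\begin{proof}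
(a) If the limit does not exist, the Cauchy condition fails: there is $\varepsilon>0$ such that every interval $(\beta,\lambda)$ contains $\alpha<\alpha'$ with $|g(\alpha)-g(\alpha')|\ge\varepsilon$. We can then choose $\alpha_1<\alpha_1'<\alpha_2<\alpha_2'<\cdots<\lambda$ of this kind, and $v(g)^2\ge n\varepsilon^2$ for all $n$.

(b) If $J(g)$ is uncountable, there are $\varepsilon>0$ and infinitely many $\kappa$ with $|g(\kappa)-g(\kappa-)|>\varepsilon$. Take $n$ of them, $\kappa_1<\dots<\kappa_n$, and put $\kappa_0=0$. Choose $\alpha_i\in[\kappa_{i-1},\kappa_i)$ with $|g(\kappa_i)-g(\alpha_i)|>\varepsilon$: the predecessor of $\kappa_i$ if there is one, and a point close to $\kappa_i$ otherwise. After repeated points are deleted, $\alpha_1<\kappa_1\le\alpha_2<\kappa_2\le\dots<\kappa_n$ is a chain with square sum at least $n\varepsilon^2$. Since $n$ is arbitrary, $v(g)=\infty$.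

(c) We show $g(\alpha)=g(\beta)$ for $\alpha\in I$ by induction. If $\alpha>\beta$ and $g=g(\beta)$ on $[\beta,\alpha)$, then $g(\alpha-)=g(\beta)$, and $g(\alpha)=g(\alpha-)$ because $\alpha\notin J(g)$.

(d) By (b), $\beta=\sup(J(g)\cap[0,\gamma))<\gamma$. Apply (c) to $I=[\beta,\gamma)$.
\end{proof}

For $f\in X_\eta$ the chain $0<\alpha$ gives $|f(\alpha)|\le\|f\|$, so $v$ is a norm on $X_\eta$ and $\|\delta_\alpha\|\le1$. The space is complete: a Cauchy sequence $(f_n)$ converges uniformly to a continuous $f$ with $f(0)=0$, and passing to the limit in each square sum gives $v(f_n-f)\le\liminf_mv(f_n-f_m)$. For $\xi<\zeta\le\eta$ the interval $(\xi,\zeta]$ is clopen, so its indicator function belongs to $X_\eta$. A chain enters and leaves the interval at most once each, and it cannot leave $(\xi,\eta]$; hence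
\begin{equation}\label{eq:indicators}
1\le\|\mathbf 1_{(\xi,\zeta]}\|\le\sqrt2,\qquad\|\mathbf 1_{(\xi,\eta]}\|=1.
\end{equation}
Testing on $\mathbf 1_{(\xi,\eta]}$ shows that $\|\delta_\zeta-\delta_\xi\|\ge1$ for $\xi<\zeta$: the evaluations form a uniformly discrete set.

\subsection*{The evaluations span the dual}

\begin{proposition}\label{prop:dual}
$X_\eta^*=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\le\eta\}$.
\end{proposition}

The proof is by induction on $\eta$, and only the limit step needs an idea. One must exclude functionals that live arbitrarily close to $\eta$ without being multiples of $\delta_\eta$. Such a functional would be large on a sequence of functions supported by consecutive intervals, and these functions satisfy an upper $\ell_2$-estimate.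

\begin{proof}
The case $X_0=\{0\}$ is trivial. Let $\eta>0$, let $Z=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\le\eta\}$ and $\varphi\in X_\eta^*$. For $\xi<\eta$ let $R_\xi:X_\eta\to X_\xi$ be the restriction and let $T_\xi:X_\xi\to X_\eta$ extend $f$ by the constant $f(\xi)$ on $(\xi,\eta]$. Both operators have norm at most $1$. By the induction hypothesis $\varphi\circ T_\xi$ is a limit of combinations of evaluations at points of $[0,\xi]$, so $\varphi\circ T_\xi R_\xi\in Z$. Therefore
\[
\varphi_\xi:=\varphi\circ T_\xi R_\xi+\varphi(\mathbf 1_{(\xi,\eta]})(\delta_\eta-\delta_\xi)\in Z .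
\]
For $f\in X_\eta$ we have $(\varphi-\varphi_\xi)(f)=\varphi(g)$ with
\[
g=f-T_\xi R_\xi f-(f(\eta)-f(\xi))\mathbf 1_{(\xi,\eta]}.
\]
The function $g$ vanishes on $[0,\xi]\cup\{\eta\}$, and $\|g\|\le3\|f\|$ by \eqref{eq:indicators}. If $\eta=\xi+1$, then $g=0$, so $\varphi=\varphi_\xi\in Z$.

Let $\eta$ be a limit ordinal. Then $\|\varphi-\varphi_\xi\|\le3s_\xi$, where
\[
s_\xi=\sup\{\varphi(g):\ \|g\|\le1,\ g=0\text{ on }[0,\xi]\cup\{\eta\}\}
\]
decreases as $\xi$ increases. It suffices to show that $\inf_{\xi<\eta}s_\xi=0$. Suppose that $s_\xi>\varepsilon>0$ for all $\xi<\eta$.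

\emph{Tails are small.} For $g\in X_\eta$ let $v_\zeta(g)$ be the quadratic variation over chains in $[\zeta,\eta]$; it decreases as $\zeta$ increases. We claim that $v_\zeta(g)\to0$ as $\zeta\uparrow\eta$. Otherwise $v_\zeta(g)>\tau>0$ for all $\zeta<\eta$. A chain in $[\zeta,\eta]$ with square sum greater than $\tau^2$ can be moved into $[\zeta,\eta)$: if its last point is $\eta$, replace it by a point close to $\eta$, using the continuity of $g$. Start the next such chain at or above the last point of this one; after $n$ rounds we obtain $v(g)^2\ge n\tau^2$, which is absurd for large $n$. Now let $g(\eta)=0$. In a chain for $g\mathbf 1_{(\zeta,\eta]}$ at most one difference crosses $\zeta$, and its size is $|g(\alpha)|=|g(\alpha)-g(\eta)|\le v_\zeta(g)$ for some $\alpha>\zeta$; the later differences have square sum at most $v_\zeta(g)^2$ and the earlier ones vanish. Hence $\|g\mathbf 1_{(\zeta,\eta]}\|\le\sqrt2\,v_\zeta(g)\to0$.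

\emph{Blocks.} Put $\xi_1=0$. Given $\xi_n<\eta$, take $g$ with $\|g\|\le1$, $g=0$ on $[0,\xi_n]\cup\{\eta\}$ and $\varphi(g)>\varepsilon$. Choose $\xi_{n+1}\in(\xi_n,\eta)$ so large that the tail $t=g\mathbf 1_{(\xi_{n+1},\eta]}$ satisfies $\|t\|\le1$ and $|\varphi(t)|<\varphi(g)-\varepsilon$. Then $g_n=g-t$ vanishes outside $I_n=(\xi_n,\xi_{n+1}]$, $\|g_n\|\le2$ and $\varphi(g_n)>\varepsilon$.

\emph{Upper $\ell_2$-estimate.} We claim that
\begin{equation}\label{eq:upper}
\Big\|\sum_{n\le m}a_ng_n\Big\|^2\le5\sum_{n\le m}a_n^2\|g_n\|^2 .
\end{equation}
Fix a chain. Since $I_n$ is an interval, the chain points in $I_n$ are consecutive, and the differences between them have square sum at most $a_n^2\|g_n\|^2$. Any other difference has square at most $2x^2+2y^2$, where $x$ and $y$ are the values at its two ends. A chain point in $I_n$ is an end of such a difference only as the first chain point in $I_n$ (paired with its left neighbor) or as the last (paired with its right neighbor). So $I_n$ contributes at most $4a_n^2\sup|g_n|^2\le4a_n^2\|g_n\|^2$, and points outside the blocks contribute $0$. This proves \eqref{eq:upper}.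

With $a_n=1/n$ and $\sum_nn^{-2}<2$ we get
\[
\varepsilon\sum_{n\le m}\frac1n\le\varphi\Big(\sum_{n\le m}\frac1n\,g_n\Big)\le\sqrt{40}\,\|\varphi\|\qquad\text{for all }m,
\]
which contradicts the divergence of the harmonic series.
\end{proof}

\begin{proposition}\label{prop:asplund}
$X_\eta$ is Asplund.
\end{proposition}

\begin{proof}
Let $W\subset X_\eta$ be a separable subspace with a countable dense subset $W_0$, and let $C=\bigcup_{f\in W_0}J(f)$, a countable set by Lemma~\ref{lem:jumps}(b). Suppose that $\alpha<\alpha'$ and $C\cap[0,\alpha]=C\cap[0,\alpha']$. Then $C\cap(\alpha,\alpha']=\emptyset$, every $f\in W_0$ is constant on $[\alpha,\alpha']$ by Lemma~\ref{lem:jumps}(c), and so $\delta_\alpha|_W=\delta_{\alpha'}|_W$. Thus $\delta_\alpha|_W$ depends only on the initial segment $C\cap[0,\alpha]$ of $C$. An initial segment of $C$ is either $C$ or $C\cap[0,c)$ with $c\in C$, so the set $\{\delta_\alpha|_W:\alpha\le\eta\}$ is countable. The restriction map $X_\eta^*\to W^*$ is continuous and, by the Hahn--Banach theorem, onto; by Proposition~\ref{prop:dual} this countable set is linearly dense in $W^*$.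
\end{proof}

\subsection*{The bidual}
For $F\in X_\eta^{**}$ define $\hat F:[0,\eta]\to\mathbb R$ by $\hat F(\alpha)=F(\delta_\alpha)$. If $F=f\in X_\eta$, then $\hat F=f$.

\begin{lemma}\label{lem:bidual}
For every $F\in X_\eta^{**}$ we have $v(\hat F)\le\|F\|$. Conversely, every $g:[0,\eta]\to\mathbb R$ with $g(0)=0$ and $v(g)<\infty$ equals $\hat G$ for some $G\in X_\eta^{**}$ with $\|G\|\le v(g)$.
\end{lemma}

\begin{proof}
Let $\alpha_0<\dots<\alpha_n$ be a chain and $\sum_it_i^2=1$. By the Cauchy--Schwarz inequality, $\sum_it_i(f(\alpha_i)-f(\alpha_{i-1}))\le\|f\|$ for $f\in X_\eta$, so $\|\sum_it_i(\delta_{\alpha_i}-\delta_{\alpha_{i-1}})\|\le1$ and $\sum_it_i(\hat F(\alpha_i)-\hat F(\alpha_{i-1}))\le\|F\|$. Taking the supremum over $(t_i)$ bounds the square sum of $\hat F$ by $\|F\|^2$.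

Given $g$ and a finite set $K=\{0=\alpha_0<\dots<\alpha_n\}$, let $f_K(0)=0$, $f_K=g(\alpha_i)$ on $(\alpha_{i-1},\alpha_i]$ and $f_K=g(\alpha_n)$ on $(\alpha_n,\eta]$. Then $f_K$ is continuous, it agrees with $g$ on $K$, and it is the composition of $g$ with an increasing map, so $\|f_K\|\le v(g)$. By the Banach--Alaoglu theorem the net $(f_K)$ has a $w^*$-cluster point $G\in X_\eta^{**}$ with $\|G\|\le v(g)$, and $G(\delta_\alpha)=g(\alpha)$ because $f_K(\alpha)=g(\alpha)$ as soon as $\alpha\in K$.
\end{proof}

By Proposition~\ref{prop:dual}, $F$ is determined by $\hat F$, so $X_\eta^{**}$ is the space of all functions of finite quadratic variation that vanish at $0$. The proof of Theorem~\ref{thm:A} uses only the inequality $v(\hat F)\le\|F\|$, which makes Lemma~\ref{lem:jumps} applicable to $\hat F$.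

\subsection*{Norming subspaces}

\begin{lemma}\label{lem:norming}
Let $E$ be a Banach space and $N\subset E^*$ a subspace.
\begin{itemize}
\item[(a)] $N$ is 1-norming for some equivalent norm on $E$ if and only if $N$ is $r$-norming for the original norm and some $r\in(0,1]$.
\item[(b)] If $N$ is $r$-norming, then $rB_{E^*}$ is contained in the $w^*$-closure of $N\cap B_{E^*}$. That is, for $G\in E^*$ with $\|G\|\le r$, for $e_1,\dots,e_k\in E$ and $\varepsilon>0$ there is $F\in N$ with $\|F\|\le1$ and $|F(e_i)-G(e_i)|<\varepsilon$ for all $i$.
\end{itemize}
\end{lemma}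

\begin{proof}
(a) Let $c\|\cdot\|\le\|\cdot\|'\le C\|\cdot\|$ and let $N$ be 1-norming for $\|\cdot\|'$. If $\|F\|'\le1$, then $|F(e)|\le\|e\|'\le C\|e\|$, so $\|F/C\|\le1$. Hence the supremum of $|F(e)|$ over $N\cap B_{E^*}$ is at least $\|e\|'/C\ge(c/C)\|e\|$. Conversely, if $N$ is $r$-norming, then $\|e\|'=\sup\{|F(e)|:F\in N\cap B_{E^*}\}$ satisfies $r\|e\|\le\|e\|'\le\|e\|$, and $N$ is 1-norming for it because $N\cap B_{E^*}$ lies in the dual unit ball of $\|\cdot\|'$.

(b) Let $K$ be the $w^*$-closure of $N\cap B_{E^*}$, a convex symmetric set. If $G\notin K$, the separation theorem in the $w^*$-topology gives $e\in E$ with $G(e)>\sup_{F\in K}|F(e)|\ge r\|e\|$, so $\|G\|>r$.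
\end{proof}

\section{Two choices of the set $M$}\label{sec:examples}

By Lemma~\ref{lem:norming}(a), Theorem~\ref{thm:A} concerns pairs $(M,N)$ in which $M\subset X_\eta^*$ is linearly dense, $N\subset X_\eta^{**}$ is $r$-norming for some $r$, and all supports are countable. Here are the two most natural attempts to find such a pair.

\begin{example}\label{ex:good}
Let $\eta=\omega_1$, $N=X_\eta$ and $M=\{\delta_{\omega_1}\}\cup\{\delta_{\omega_1}-\delta_\alpha:\alpha<\omega_1\}$. The set $M$ is linearly dense by Proposition~\ref{prop:dual}, and $N$ is 1-norming for every dual norm. A function $f\in X_{\omega_1}$ is constant on some $[\beta,\omega_1)$ by Lemma~\ref{lem:jumps}(d), with value $f(\omega_1)$ by continuity. So $f$ vanishes at $\delta_{\omega_1}-\delta_\alpha$ for $\alpha\ge\beta$, and its support is countable. The same device works for $\eta=\omega_1\cdot\omega$, with $N=X_\eta$ and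
\[
M=\{\delta_{\omega_1\cdot k}:1\le k\le\omega\}\cup\{\delta_{\omega_1\cdot(k+1)}-\delta_\alpha:\ k<\omega,\ \omega_1\cdot k<\alpha<\omega_1\cdot(k+1)\}.
\]
\end{example}

\begin{example}\label{ex:bad}
Let $\eta\ge\omega_1\cdot n$ and $M=\{\delta_\alpha:0<\alpha\le\eta\}$. Let $N$ be $r$-norming with countable supports; this means that each $\hat F$, $F\in N$, vanishes outside a countable set. We claim that $r\le(2n-1)^{-1/2}$. Put $\gamma_i=\omega_1\cdot i$ and $h=r\mathbf 1_{(0,\eta]}$, so that $\|h\|=r$. Given $\varepsilon\in(0,r)$, Lemma~\ref{lem:norming}(b) provides $F\in N$ with $\|F\|\le1$ and $\hat F(\gamma_i)>r-\varepsilon$ for $i=1,\dots,n$. Each interval $(\gamma_{i-1},\gamma_i)$ is uncountable, so it contains a point $\xi_i$ with $\hat F(\xi_i)=0$. The chain $\xi_1<\gamma_1<\dots<\xi_n<\gamma_n$ has $2n-1$ differences, each of size greater than $r-\varepsilon$. Thus $(2n-1)(r-\varepsilon)^2\le v(\hat F)^2\le1$, and the claim follows. For $\eta\ge\omega_1\cdot\omega$ this set $M$ admits no norming $N$ at all.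
\end{example}

The two examples share one feature. For each $\gamma\le\eta$ of cofinality $\omega_1$ there is a vector $g_\gamma\in X_\eta^*$ such that
\[
\hat F(\gamma-)=F(g_\gamma)\qquad\text{for all }F\in N;
\]
we call $g_\gamma$ the \emph{anchor} at $\gamma$. In Example~\ref{ex:good} the anchor is $\delta_\gamma$, and different anchors are at distance at least $1$. In Example~\ref{ex:bad} all anchors are $0$, and this coincidence is fatal: since $N$ is norming, we may prescribe approximately the values of $\hat F$ at finitely many points $\gamma_i$, but $\hat F$ must return to one and the same value just below each $\gamma_i$, and the oscillation costs too much variation.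

The proof of Theorem~\ref{thm:A} shows that for $\eta\ge\omega_2$ every pair $(M,N)$ behaves almost like that of Example~\ref{ex:bad}. Anchors always exist (Lemma~\ref{lem:anchors}); a pressing-down argument puts unboundedly many of them into one separable subspace (Lemma~\ref{lem:press}); there, unboundedly many of them nearly coincide, and the count above applies.

\section{The dual of $X_\eta$ for $\eta\ge\omega_2$}\label{sec:main}

Let $\eta\ge\omega_2$, $X=X_\eta$, and let $E=X^*$ carry its original norm. Suppose that $E$ is 1-Plichko under some equivalent norm. By Lemma~\ref{lem:norming}(a) there are a linearly dense set $M\subset E$, a number $r\in(0,1]$ and an $r$-norming subspace $N\subset E^*$ such that $\operatorname{supp}F$ is countable for every $F\in N$. We derive a contradiction.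

\subsection*{Admissible triples and commuting projections}
The first difficulty is that $M$ is arbitrary and has no visible relation to the evaluations. We therefore look for countable portions of $[0,\eta]$, $M$ and $N$ that are closed with respect to one another. For a set $N'\subset N$ put $p_{N'}(e)=\sup\{|F(e)|:F\in N',\ \|F\|\le1\}$, with $\sup\emptyset=0$; note that $|p_{N'}(e)-p_{N'}(e')|\le\|e-e'\|$.

\begin{definition}\label{def:adm}
A triple $a=(A_a,M_a,N_a)$ of countable sets $A_a\subset[0,\eta]$, $M_a\subset M$, $N_a\subset N$ is \emph{admissible} if
\begin{itemize}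
\item[(a1)] $\overline{\operatorname{span}}\,M_a=\overline{\operatorname{span}}\{\delta_\alpha:\alpha\in A_a\}$; this space is denoted by $E_a$;
\item[(a2)] $\operatorname{supp}F\subset M_a$ for $F\in N_a$;
\item[(a3)] $p_{N_a}(e)\ge\frac r2\|e\|$ for $e\in E_a$;
\item[(a4)] $J(\hat F)\subset A_a$ for $F\in N_a$.
\end{itemize}
We write $a\le b$ for componentwise inclusion.
\end{definition}

Condition (a1) ties $M$ to the evaluations, (a2) and (a3) will produce a projection onto $E_a$, and (a4) says that $N_a$ cannot distinguish evaluations at points that are not separated by $A_a$.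

\begin{lemma}\label{lem:closing}
\begin{itemize}
\item[(a)] Any countable sets $A_0\subset[0,\eta]$, $M_0\subset M$, $N_0\subset N$ are contained in the components of an admissible triple.
\item[(b)] The componentwise union of an increasing sequence of admissible triples is admissible.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given countable sets $A_n,M_n,N_n$, let $Y_n=\overline{\operatorname{span}}(M_n\cup\{\delta_\alpha:\alpha\in A_n\})$ and let $D_n$ be a countable dense subset of $Y_n$. Choose countable sets
\begin{itemize}
\item $A_{n+1}\supset A_n\cup\bigcup_{F\in N_n}J(\hat F)$ with $M_n\subset\overline{\operatorname{span}}\{\delta_\alpha:\alpha\in A_{n+1}\}$, which is possible by Lemma~\ref{lem:jumps}(b) and Proposition~\ref{prop:dual}, since each $m\in M_n$ is the limit of a sequence of finite combinations of evaluations;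
\item $M_{n+1}\supset M_n\cup\bigcup_{F\in N_n}\operatorname{supp}F$ with $\delta_\alpha\in\overline{\operatorname{span}}\,M_{n+1}$ for $\alpha\in A_n$, which is possible since supports are countable and $M$ is linearly dense;
\item $N_{n+1}\supset N_n$ with $p_{N_{n+1}}(e)\ge\frac r2\|e\|$ for $e\in D_n$, which is possible since $N$ is $r$-norming.
\end{itemize}
Let $a$ be the triple of the unions over $n$. Each of the two closed spans in (a1) contains the generators of the other, so they coincide, and they equal $\overline{\bigcup_nY_n}$. Conditions (a2) and (a4) hold because each $F\in N_a$ lies in some $N_n$. The inequality in (a3) holds on $\bigcup_nD_n$, which is dense in $E_a$, and both of its sides are continuous in $e$.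

(b) Let $a=\bigcup_na_n$. Both spans in (a1) equal $\overline{\bigcup_nE_{a_n}}$; (a2) and (a4) concern one functional at a time; and the inequality in (a3) holds on $\bigcup_nE_{a_n}$, hence on its closure.
\end{proof}

\begin{lemma}\label{lem:proj}
For every admissible $a$ there is a projection $P_a$ of $E$ onto $E_a$ with $\|P_a\|\le2/r$, $P_am=m$ for $m\in M_a$ and $P_am=0$ for $m\in M\setminus M_a$. Moreover:
\begin{itemize}
\item[(a)] $P_aP_b=P_bP_a$ for all admissible $a,b$;
\item[(b)] $F\circ P_a=F$ for $F\in N_a$;
\item[(c)] if $a_1\le a_2\le\cdots$ are admissible and $a=\bigcup_na_n$, then $P_{a_n}e\to P_ae$ for every $e\in E$.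
\end{itemize}
\end{lemma}

\begin{proof}
Let $u\in\operatorname{span}M_a$ and $w\in\operatorname{span}(M\setminus M_a)$. By (a2) every $F\in N_a$ vanishes at $w$, so by (a3)
\[
\tfrac r2\|u\|\le p_{N_a}(u)=p_{N_a}(u+w)\le\|u+w\|.
\]
In particular $u+w=0$ implies $u=0$, so $u+w\mapsto u$ is a well-defined linear map on $\operatorname{span}M$, even though $M$ may be linearly dependent. It has norm at most $2/r$ and extends to an operator $P_a$ on $E$ that takes values in $E_a$ and is the identity on $E_a$.

Since $M$ is linearly dense and the operators are uniformly bounded, it suffices to check (a)--(c) at a point $m\in M$. Both $P_aP_bm$ and $P_bP_am$ equal $m$ if $m\in M_a\cap M_b$ and $0$ otherwise. For $F\in N_a$ we have $F(P_am)=F(m)$ if $m\in M_a$, and both sides vanish if $m\notin M_a$. In (c), if $m\in M_a$, then $P_{a_n}m=m$ for large $n$, and otherwise $P_{a_n}m=0=P_am$ for all $n$.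
\end{proof}

\subsection*{Anchors}
Let $\Lambda=\{\gamma<\omega_2:\operatorname{cf}\gamma=\omega_1\}$. For $\gamma\in\Lambda$ and an admissible $a$ let
\[
\beta_\gamma(a)=\sup(A_a\cap[0,\gamma)).
\]
Since $A_a$ is countable and $\gamma$ has uncountable cofinality, $\beta_\gamma(a)<\gamma$. Let $\alpha,\alpha'\in(\beta_\gamma(a),\gamma)$. For $F\in N_a$, the function $\hat F$ has no jumps in $(\beta_\gamma(a),\gamma)$ by (a4), so it is constant there by Lemma~\ref{lem:jumps}(c), and Lemma~\ref{lem:proj}(b) gives
\[
F(P_a\delta_\alpha-P_a\delta_{\alpha'})=\hat F(\alpha)-\hat F(\alpha')=0 .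
\]
By (a3), $N_a$ separates the points of $E_a$, so $P_a\delta_\alpha=P_a\delta_{\alpha'}$. We may therefore define
\[
g^a_\gamma=P_a\delta_\alpha\qquad\text{for any }\alpha\in(\beta_\gamma(a),\gamma).
\]
This vector is an anchor for the functionals in $N_a$ only. To obtain one vector that serves all of $N$, we show that $g^a_\gamma$ stops changing as $a$ grows. The reason is the continuity in Lemma~\ref{lem:proj}(c): along a chain of length $\omega_1$, uncountably many changes would produce a sequence of changes of a fixed size, and such a sequence cannot converge.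

\begin{lemma}\label{lem:anchors}
For each $\gamma\in\Lambda$ there is an admissible triple $a(\gamma)$ such that $g^b_\gamma=g^{a(\gamma)}_\gamma$ for all admissible $b\ge a(\gamma)$. The vector $g_\gamma:=g_\gamma^{a(\gamma)}$ satisfies
\begin{equation}\label{eq:anchor}
\hat F(\gamma-)=F(g_\gamma)\qquad\text{for all }F\in N .
\end{equation}
\end{lemma}

\begin{proof}
Suppose that no such triple exists. Then we can construct an increasing family $(a_i)_{i<\omega_1}$ of admissible triples with $g_\gamma^{a_{i+1}}\ne g_\gamma^{a_i}$ for all $i$ and $a_i=\bigcup_{j<i}a_j$ for limit $i$; the latter is admissible by Lemma~\ref{lem:closing}(b), being the union along a sequence cofinal in $i$. For some $\varepsilon>0$ there are uncountably many $i$ with $\|g_\gamma^{a_{i+1}}-g_\gamma^{a_i}\|>\varepsilon$. Take such indices $i_1<i_2<\cdots$, and let $i=\sup_ni_n<\omega_1$. Then $i$ is a limit ordinal and $a_i=\bigcup_na_{i_n}=\bigcup_na_{i_n+1}$. Fix $\alpha\in(\beta_\gamma(a_i),\gamma)$. For $j\le i$ we have $\beta_\gamma(a_j)\le\beta_\gamma(a_i)<\alpha$, so $g_\gamma^{a_j}=P_{a_j}\delta_\alpha$. By Lemma~\ref{lem:proj}(c) both $g_\gamma^{a_{i_n}}$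 and $g_\gamma^{a_{i_n+1}}$ converge to $P_{a_i}\delta_\alpha$, although their distance exceeds $\varepsilon$. This contradiction gives $a(\gamma)$.

Let $F\in N$. By Lemma~\ref{lem:closing}(a) there is an admissible $b\ge a(\gamma)$ with $F\in N_b$. For $\alpha\in(\beta_\gamma(b),\gamma)$ we have $\hat F(\alpha)=F(P_b\delta_\alpha)=F(g^b_\gamma)=F(g_\gamma)$, which proves \eqref{eq:anchor}.
\end{proof}

From now on the triples $a(\gamma)$ and the anchors $g_\gamma$ are fixed.

\subsection*{Pressing down}
So far nothing prevents the anchors from being far apart, as they are in Example~\ref{ex:good}. Each anchor lies in its own separable space $E_{a(\gamma)}$, and we want many of them in a common one. We know that $g_\gamma=P_{a(\gamma)}\delta_\alpha$ for an ordinal $\alpha$ below $\gamma$. If the same $\alpha$ serves many $\gamma$, commutativity does the rest.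

Recall that a subset of $\omega_2$ is \emph{club} if it is closed and unbounded in $\omega_2$, and \emph{stationary} if it meets every club. A stationary set is unbounded, since each $(\xi,\omega_2)$ is club. \emph{Fodor's lemma} states that if $S_0\subset\omega_2$ is stationary and $\phi:S_0\to\omega_2$ satisfies $\phi(\gamma)<\gamma$ for all $\gamma\in S_0$, then $\phi$ is constant on a stationary subset of $S_0$. The set $\Lambda$ is stationary: the supremum of the first $\omega_1$ elements of a club $C$ is below $\omega_2$, belongs to $C$ and has cofinality $\omega_1$.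

\begin{lemma}\label{lem:press}
There are a stationary set $S\subset\Lambda$ and an admissible triple $b$ such that $g_\gamma\in E_b$ for all $\gamma\in S$.
\end{lemma}

\begin{proof}
By Fodor's lemma, applied to $\gamma\mapsto\beta_\gamma(a(\gamma))$, there are $\beta<\omega_2$ and a stationary $S\subset\Lambda$ with $\beta_\gamma(a(\gamma))=\beta$ for $\gamma\in S$. Each $\gamma\in S$ is a limit ordinal above $\beta$, so $\beta+1\in(\beta,\gamma)$ and $g_\gamma=P_{a(\gamma)}\delta_{\beta+1}$. Let $b$ be admissible with $\beta+1\in A_b$. Then $\delta_{\beta+1}\in E_b$ by (a1), so $P_b\delta_{\beta+1}=\delta_{\beta+1}$, and Lemma~\ref{lem:proj}(a) yields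
\begin{equation}\label{eq:commute}
P_bg_\gamma=P_bP_{a(\gamma)}\delta_{\beta+1}=P_{a(\gamma)}P_b\delta_{\beta+1}=P_{a(\gamma)}\delta_{\beta+1}=g_\gamma .
\end{equation}
Thus $g_\gamma\in E_b$.
\end{proof}

\subsection*{Too much oscillation}
We now repeat the count of Example~\ref{ex:bad}. There the common anchor was $0$; here it is replaced by a finite combination $g$ of evaluations, and the test function $h$ has to be chosen so that it vanishes at the finitely many points involved in $g$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X_\eta$ is Asplund by Proposition~\ref{prop:asplund}. Let $\eta\ge\omega_2$, and keep the assumption and the notation of this section. Put $s=r/\sqrt2$ and $\varepsilon=s/8$, so that $s-3\varepsilon>0$.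

The rational combinations of the vectors $\delta_\alpha$, $\alpha\in A_b$, form a countable dense subset $D$ of $E_b$. By Lemma~\ref{lem:press}, $S$ is the union of the sets $\{\gamma\in S:\|g_\gamma-g\|<\varepsilon\}$, $g\in D$. A countable union of bounded subsets of $\omega_2$ is bounded, so there are $g=\sum_{j=1}^kc_j\delta_{\zeta_j}\in D$ and an unbounded set $S'\subset S$ with $\|g_\gamma-g\|<\varepsilon$ for $\gamma\in S'$. Choose $\zeta<\omega_2$ such that each $\zeta_j$ satisfies $\zeta_j\le\zeta$ or $\zeta_j\ge\omega_2$. Choose $n$ with $n(s-3\varepsilon)^2>1$ and points $\gamma_1<\dots<\gamma_n$ in $S'$ with $\gamma_1>\zeta$; put $\gamma_0=0$ and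
\[
h=s\,\mathbf 1_{(\zeta,\gamma_n]}\in X .
\]
Then $\|h\|\le\sqrt2\,s=r$ by \eqref{eq:indicators}, $h(\gamma_i)=s$ for $i=1,\dots,n$, and $g(h)=\sum_jc_jh(\zeta_j)=0$ because no $\zeta_j$ lies in $(\zeta,\gamma_n]$.

Apply Lemma~\ref{lem:norming}(b) to $h\in X\subset X^{**}=E^*$ and the vectors $\delta_{\gamma_1},\dots,\delta_{\gamma_n},g$. We obtain $F\in N$ with $\|F\|\le1$, $|\hat F(\gamma_i)-s|<\varepsilon$ for $i=1,\dots,n$, and $|F(g)|<\varepsilon$. By \eqref{eq:anchor},
\[
|\hat F(\gamma_i-)|=|F(g_{\gamma_i})|\le|F(g)|+\|g_{\gamma_i}-g\|<2\varepsilon .
\]
Hence there are $\xi_i\in(\gamma_{i-1},\gamma_i)$ with $|\hat F(\xi_i)|<2\varepsilon$, and $\hat F(\gamma_i)-\hat F(\xi_i)>s-3\varepsilon$. The chain $\xi_1<\gamma_1<\xi_2<\dots<\xi_n<\gamma_n$ and Lemma~\ref{lem:bidual} give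
\[
1\ge\|F\|^2\ge v(\hat F)^2\ge\sum_{i=1}^n\big(\hat F(\gamma_i)-\hat F(\xi_i)\big)^2\ge n(s-3\varepsilon)^2>1 .
\]
This contradiction shows that $X_\eta^*$ is not 1-Plichko under any equivalent norm. The dual of an equivalent norm on $X_{\omega_2}$ is an equivalent norm on $X_{\omega_2}^*$, so the last assertion follows from (K1).
\end{proof}

\subsection*{Where the hypotheses are used}
Anchors are defined only at points of uncountable cofinality, because the construction needs $\beta_\gamma(a)<\gamma$; this is why the argument cannot be run below $\omega_1$, where no such points exist. The assumption $\eta\ge\omega_2$ provides a stationary set of such points for Lemma~\ref{lem:press}. Without it the conclusion of that lemma can hold only for few $\gamma$ or for trivial reasons: in Example~\ref{ex:good} with $\eta=\omega_1\cdot\omega$ the anchors $\delta_{\omega_1\cdot k}$ do lie in a separable subspace, but they are countably many and stay apart. Commutativity of projections with incomparable indices enters only in \eqref{eq:commute}. The following skeleton shows what happens without it.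

\begin{example}\label{ex:skeleton}
Let $\eta>0$ be arbitrary, and let $\Gamma$ be the family of countable sets $A\subset[0,\eta]$ that contain $0$ and $\eta$, ordered by inclusion; $\Gamma$ is up-directed, and suprema of increasing sequences are unions. The map $\rho_A(\alpha)=\min(A\cap[\alpha,\eta])$ is increasing and fixes the points of $A$. For $f\in B_{X_\eta}$, Lemma~\ref{lem:bidual} gives $G\in B_{X_\eta^{**}}$ with $\hat G=f\circ\rho_A$, so that $\sum_jc_jf(\rho_A(\alpha_j))=G(\sum_jc_j\delta_{\alpha_j})$ and
\[
\Big\|\sum_jc_j\delta_{\rho_A(\alpha_j)}\Big\|\le\Big\|\sum_jc_j\delta_{\alpha_j}\Big\| .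
\]
By Proposition~\ref{prop:dual} there is an operator $Q_A$ on $X_\eta^*$ with $\|Q_A\|\le1$ and $Q_A\delta_\alpha=\delta_{\rho_A(\alpha)}$; it is a projection onto $\overline{\operatorname{span}}\{\delta_\alpha:\alpha\in A\}$. This description of the range gives (i) and (iv), and together with Proposition~\ref{prop:dual} it gives (ii). If $A\subset B$, then $\alpha\le\rho_B(\alpha)\le\rho_A(\alpha)$, so $\rho_A\rho_B=\rho_A=\rho_B\rho_A$, which is (iii). Thus $\{Q_A:A\in\Gamma\}$ is a 1-projectional skeleton in $X_\eta^*$.

Let $\gamma\in A$ have cofinality $\omega_1$ and let $\beta=\sup(A\cap[0,\gamma))$. Then $Q_A\delta_\alpha=\delta_\gamma$ for $\alpha\in(\beta,\gamma)$, so the role of the anchor is played by $\delta_\gamma$. These vectors are at mutual distance at least $1$, and a separable subspace contains only countably many of them. Accordingly \eqref{eq:commute} fails: if $\beta+1\in B$ and $\gamma\notin B$, then $Q_AQ_B\delta_{\beta+1}=\delta_\gamma$, while $Q_BQ_A\delta_{\beta+1}=\delta_{\rho_B(\gamma)}\ne\delta_\gamma$.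
\end{example}

\section{Asplund spaces of density $\omega_1$}\label{sec:small}

The idea is to extract from the skeleton in (K2) a chain of length $\omega_1$ that covers the dual. Such a chain covers a space of density at most $\omega_1$, so we first bound the density of $X^*$. We use the following theorem of Namioka and Phelps \cite{NP} and Stegall \cite{Stegall}: in the dual of an Asplund space, every nonempty bounded set has nonempty relatively $w^*$-open subsets (even slices) of arbitrarily small norm diameter.

\begin{lemma}\label{lem:dens}
If $X$ is Asplund and $\operatorname{dens}X\le\omega_1$, then $\operatorname{dens}X^*\le\omega_1$.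
\end{lemma}

\begin{proof}
Let $E=X^*$ and suppose $\operatorname{dens}E>\omega_1$. For each $k$ take a maximal $\frac1k$-separated subset of $B_E$. The union of these sets is dense in $B_E$, so one of them has more than $\omega_1$ elements. Thus there are $\varepsilon>0$ and an $\varepsilon$-separated set $G\subset B_E$ with $|G|=\omega_2$. On $B_E$ the $w^*$-topology is the topology of pointwise convergence on a dense set $D\subset X$ with $|D|\le\omega_1$, so it has a base $\mathcal U$ with $|\mathcal U|\le\omega_1$, given by finite subsets of $D$ and rational intervals. Let $G_0$ be the union of those sets $U\cap G$, $U\in\mathcal U$, that have at most $\omega_1$ elements. Then $|G_0|\le\omega_1$, and $G'=G\setminus G_0$ is nonempty. If $U\in\mathcal U$ meets $G'$, then $|U\cap G|=\omega_2$, hence $|U\cap G'|=\omega_2$. So every nonempty relatively $w^*$-open subset of $G'$ has at least two points and diameter at least $\varepsilon$, contrary to the theorem quoted above.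
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be Asplund with $\operatorname{dens}X\le\omega_1$, fix an equivalent norm, and let $E=X^*$ carry the dual norm. If $X$ is separable, so is $E$, and the one-element family consisting of the identity is a commutative 1-projectional skeleton. Let $\operatorname{dens}X=\omega_1$. By Lemma~\ref{lem:dens} there is a dense set $\{e_i:i<\omega_1\}$ in $E$, and by (K2) there is a 1-projectional skeleton $\{P_s:s\in\Gamma\}$ in $E$. Note that $P_sE\subset P_tE$ for $s\le t$, because $P_s=P_tP_s$.

We choose an increasing family $(s_i)_{i<\omega_1}$ in $\Gamma$. Let $s_0$ be arbitrary. Given $s_i$, pick $t$ with $e_i\in P_tE$ and then $s_{i+1}\ge s_i,t$; thus $e_i\in P_{s_{i+1}}E$. For a limit ordinal $i$ pick $i_n\uparrow i$ and let $s_i=\sup_ns_{i_n}$. All sequences $(s_{j_n})$ with $j_n\uparrow i$ have the same upper bounds as $\{s_j:j<i\}$, so $s_i$ is the supremum of each of them.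

Consider the family $\{P_{s_i}:i<\omega_1\}$, indexed by the up-directed $\sigma$-complete set $\omega_1$. Conditions (i) and (iii) are inherited from $\Gamma$. For (iv), let $(j_n)$ be increasing with supremum $i$. If $j_n=i$ for large $n$, the condition holds because the ranges increase and are closed. Otherwise $i$ is a limit ordinal, $s_i=\sup_ns_{j_n}$, and (iv) for $\Gamma$ applies. For (ii), the set $\bigcup_{i<\omega_1}P_{s_i}E$ is dense, as it contains all $e_i$. It is also closed, since any sequence in it lies in a single closed subspace $P_{s_i}E$. So it equals $E$. The index set is linearly ordered, so the projections commute by (iii). This proves the first assertion.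

For any Banach space, $\operatorname{dens}X\le\operatorname{dens}X^*$: if $\{f_j\}$ is dense in the unit sphere of $X^*$ and $x_j\in B_X$ satisfy $f_j(x_j)>\frac12$, then no functional of norm $1$ vanishes at all $x_j$, so $\{x_j\}$ is linearly dense. With Proposition~\ref{prop:dual} this gives $\operatorname{dens}X_{\omega_2}\le\omega_2$, and $\operatorname{dens}X_\eta\le\omega_1$ for $\eta<\omega_2$. The functions $\mathbf 1_{(\xi,\omega_2]}$, $\xi<\omega_2$, are at mutual distance at least $1$ by \eqref{eq:indicators}, so $\operatorname{dens}X_{\omega_2}=\omega_2$. By Theorem~\ref{thm:A} the space $X_{\omega_2}$ is a counterexample, and by the first assertion no counterexample has smaller density.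

Finally, (1)$\Rightarrow$(2) follows from Proposition~\ref{prop:asplund}, the first assertion and (K1). The dual of the original norm witnesses (2)$\Rightarrow$(3), and (3)$\Rightarrow$(1) is Theorem~\ref{thm:A}.
\end{proof}

\section{Spaces with the Radon--Nikod\'ym property}\label{sec:rnp}

A Banach space $X$ has the \emph{Radon--Nikod\'ym property} if, for every finite measure $\mu$, every countably additive $X$-valued measure of bounded variation that is absolutely continuous with respect to $\mu$ has a Bochner integrable density. The property does not change under equivalent renorming. A point $x$ of the unit ball $B$ of $X$ is a \emph{denting point} if for every $\varepsilon>0$ there are $f\in X^*$ and $c\in\mathbb R$ with $f(x)>c$ and $\operatorname{diam}\{y\in B:f(y)>c\}\le\varepsilon$. We use the property only through a theorem of Phelps \cite{Phelps}, proved there even with strongly exposed points: if $X$ has the Radon--Nikod\'ym property, then $B$ is the closed convex hull of its denting points.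

Condition (iii) of Proposition~\ref{prop:C} says that one can take $N=X$, as in Example~\ref{ex:good}, and it does not mention the norm. The point of the proof is that a 1-norming subspace of $X^{**}$ has no room to avoid $X$: it approximates points of the ball in the $w^*$-topology, and at denting points $w^*$-approximation within the ball is norm approximation.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
The implication (ii)$\Rightarrow$(i) is trivial. For (iii)$\Rightarrow$(ii), note that for any equivalent norm on $X$ the subspace $N=X\subset X^{**}$ is 1-norming for $X^*$ with the dual norm, by the definition of that norm.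

(i)$\Rightarrow$(iii). Let $M\subset X^*$ and $N\subset X^{**}$ witness that $(X,|\cdot|)^*$ is 1-Plichko; all norms below are those induced by $|\cdot|$. If $F_n\to F$ in norm, then $\operatorname{supp}F\subset\bigcup_n\operatorname{supp}F_n$, so the elements of the norm closure $\overline N$ have countable support. It suffices to show that $X\subset\overline N$.

Let $x$ be a denting point of $B=B_{(X,|\cdot|)}$, let $\varepsilon>0$, and take $f$ and $c$ as in the definition. The set $U=\{y\in B_{X^{**}}:y(f)>c\}$ is relatively $w^*$-open in $B_{X^{**}}$ and contains $x$. We claim that $\operatorname{diam}U\le\varepsilon$. Let $y,z\in U$. By Goldstine's theorem $B$ is $w^*$-dense in $B_{X^{**}}$, so $y$ and $z$ are $w^*$-limits of nets in $U\cap B$. Then $y-z$ is a $w^*$-limit of differences of points of $U\cap B$, which have norm at most $\varepsilon$, and the ball $\varepsilon B_{X^{**}}$ is $w^*$-closed. This proves the claim. By Lemma~\ref{lem:norming}(b) with $r=1$, the set $N\cap B_{X^{**}}$ is $w^*$-dense in $B_{X^{**}}$, so it meets $U$, and the distance from $x$ to $N$ is at most $\varepsilon$. Hence $x\in\overline N$.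 The closed subspace $\overline N$ contains all denting points of $B$, therefore their closed convex hull $B$, and therefore $X$.
\end{proof}

\begin{remark}
The Radon--Nikod\'ym property is used only to obtain the inclusion $X\subset\overline N$, which fails in general. For $X=c_0$, the closed subspace $N$ of $\ell_\infty$ formed by the convergent sequences $y$ with $\lim_iy_i=y_1$ does not contain the first unit vector. It is 1-norming for $\ell_1$: given $a\in\ell_1$, let $y_i=\operatorname{sign}a_i$ for $i\le n$ and $y_i=y_1$ for $i>n$; then $y\in N$, $\|y\|\le1$, and $\sum_ia_iy_i\to\|a\|$ as $n\to\infty$.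
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cuth} Marek Cuth, \emph{Simultaneous projectional skeletons}, arXiv:1305.1438 (2013).

\bibitem{NP} Namioka and Phelps, Duke Math. J. 42 (1975).

\bibitem{Phelps} Phelps, J. Funct. Anal. 17 (1974).

\bibitem{Stegall} Stegall, Trans. AMS 206 (1975).

\end{thebibliography}
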